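
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A compact space without convergent sequences whose space of probability
measures is selectively sequentially pseudocompact}


\begin{abstract}
We construct, in ZFC, an infinite compact zero-dimensional space $K$ without
non-trivial convergent sequences such that the space $P(K)$ of probability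
measures on $K$ is selectively sequentially pseudocompact. This answers a
question of Banakh and Gabriyelyan. The space is an inverse limit of length
$\omega_1$. Each step destroys all non-trivial convergent sequences of points of
the previous space, but admits a continuous way of spreading a point out to a
probability measure on its fiber, so that convergent sequences of measures can
be lifted. We also obtain versions for all powers of $P(K)$, for
$G_\delta$-sets in place of open sets, and over a prescribed base space $L$.
\end{abstract}

\section{Introduction}

\subsection{The question}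

All topological spaces are Tychonoff, and $C(K)$ consists of the real-valued
continuous functions on $K$. For a compact space $K$, let $P(K)$
be the space of regular Borel probability measures on $K$ with the
weak$^*$ topology inherited from $C(K)'$; it is again compact. A space $X$ is
\emph{selectively sequentially pseudocompact} if for every sequence
$(U_n)_{n\in\omega}$ of nonempty open subsets of $X$ one can choose points
$x_n\in U_n$ such that $(x_n)_{n\in\omega}$ has a convergent subsequence.
A sequence is a \emph{non-trivial convergent sequence} if it converges and is
not eventually constant.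

Selective sequential pseudocompactness weakens sequential compactness: the
sequence of points is not given to us, only a sequence of open sets, and we may
choose the points inside them as cleverly as we like. In an infinite compact space $K$
itself this freedom does not help to avoid convergent sequences. Such a $K$
contains infinitely many pairwise disjoint nonempty open sets $U_n$; if $K$ is
selectively sequentially pseudocompact, then suitable $x_n\in U_n$ have a
convergent subsequence, which is non-trivial because the $x_n$ are distinct.

For $P(K)$ the situation is different, because a measure close to a Dirac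
measure $\delta_x$ need not be a Dirac measure. Banakh and Gabriyelyan
\cite{BG} asked:

\begin{quote}
\emph{Is there an infinite compact space $K$ whose space of probability measures
$P(K)$ is selectively sequentially pseudocompact but $K$ contains no
non-trivial convergent sequences?}
\end{quote}

It is known that under Jensen's Diamond Principle $\diamondsuit$ there is an
infinite compact $K$ with $P(K)$ selectively sequentially pseudocompact that
contains no copy of $\beta\omega$ and no copy of $\omega+1$, hence no
non-trivial convergent sequence. So the question is about ZFC.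

The first candidate is $\beta\omega$, and it is instructive to see it fail. Let
$U_n=\{\mu\in P(\beta\omega):\mu(\{n\})>\frac34\}$, a nonempty open set, and
suppose that $\mu_n\in U_n$ and that $(\mu_{n_k})_k$ converges. The closure $C$
of $\{n_k:k\text{ even}\}$ in $\beta\omega$ is clopen, so the numbers
$\mu_{n_k}(C)$ converge; but they are $>\frac34$ for even $k$ and $<\frac14$ for
odd $k$. More generally, let $K$ be compact and zero-dimensional, let
$x_0,x_1,\dots$ be distinct isolated points of $K$, and let
$\mu_n(\{x_n\})>\frac34$; these conditions define nonempty open subsets of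
$P(K)$. If $(\mu_{n_k})_k$ converges, then for every
clopen $C\subset K$ the numbers $\mu_{n_k}(C)$ converge, so the points $x_{n_k}$
are eventually in $C$ or eventually
outside $C$. Hence $(x_{n_k})_k$ converges. Thus a zero-dimensional example has
only finitely many isolated points. The open sets $U_n$ must leave room for
spreading the mass of $\mu_n$ over many points, so thinly that convergent
choices become possible. The construction below provides this room.

\subsection{Results}

\begin{theorem}\label{thm:A}
In ZFC there is an infinite compact zero-dimensional space $K$ without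
non-trivial convergent sequences such that $P(K)$ is selectively sequentially
pseudocompact.
\end{theorem}

Here and below, \emph{zero-dimensional} means having a base of clopen sets. For a
continuous map $f$ between compact spaces, $f_*$ denotes the push-forward of
measures; $w(X)$ is the weight of $X$, and $\mathfrak c=2^\omega$. Countable sets
may be finite.

\begin{theorem}\label{thm:B}
Let $L\ne\emptyset$ be a compact zero-dimensional space such that $P(L)$ is
sequentially compact (for example, let $L$ be a point, or metrizable). Then
there are an infinite compact zero-dimensional space $K$ and a continuous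
surjection $q:K\to L$ such that
\begin{enumerate}
\item[\textup{(1)}] $K$ has no non-trivial convergent sequences;
\item[\textup{(2)}] for every set $\Gamma\neq\emptyset$ and every sequence
$(G_n)_{n\in\omega}$ of nonempty $G_\delta$-subsets of $P(K)^\Gamma$ one can
choose $\mu^n\in G_n$ such that $(\mu^n)_{n\in\omega}$ has a convergent
subsequence; in particular, all powers $P(K)^\Gamma$ are selectively
sequentially pseudocompact;
\item[\textup{(3)}] $q_*:P(K)\to P(L)$ has a continuous affine right inverse;
\item[\textup{(4)}] $w(K)\le\max\{w(L),2\}^{\omega}$; if $L$ is a point, then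
$w(K)=\mathfrak c$;
\item[\textup{(5)}] $K$ contains a copy of $\beta\omega$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case of (1) and (2) in which $L$ is a point and
$\Gamma$ a singleton. A reader interested only in
Theorem~\ref{thm:A} may take $L=\{*\}$ throughout.

\subsection{Standard facts}\label{ssec:facts}

Let $\omega+1=\omega\cup\{\infty\}$ carry the topology of the convergent
sequence $n\to\infty$. If $Y$ is compact and $Y'\subset Y$ is closed, we
regard $P(Y')$ as the set of $\mu\in P(Y)$ with $\mu(Y')=1$; by Tietze's theorem
the inclusion $P(Y')\to P(Y)$ is a topological embedding, and its image is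
closed because $P(Y')$ is compact. By the Stone--Weierstrass theorem, if $Y$ is
compact zero-dimensional, the linear span of the functions $\mathbf 1_C$, $C$
clopen, is dense in $C(Y)$. Hence weak$^*$ convergence in $P(Y)$ is convergence
on every clopen set, and the sets
$\{\mu:|\mu(C_j)-\nu(C_j)|<\varepsilon\text{ for }j\le k\}$ with $C_j$ clopen
and $\varepsilon>0$ form a neighborhood base at $\nu$. In the same way, for
compact $M$ and compact zero-dimensional $S$ the span of the functions
$h\otimes\mathbf 1_C:(x,s)\mapsto h(x)\mathbf 1_C(s)$, with $h\in C(M)$ and
$C\subset S$ clopen, is dense in $C(M\times S)$.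

\section{One convergent sequence}

\subsection{What the building block must do}\label{ssec:idea}

Suppose that we want to destroy the convergent sequence $n\to\infty$ of
$\omega+1$ by passing to a larger space $Z$ with a surjection $p:Z\to\omega+1$,
while keeping the convergence $\delta_n\to\delta_\infty$ liftable to
$P(Z)$. This asks that no choice of points in the fibers converges, but some
choice of measures on the fibers does.

\begin{proposition}\label{prop:block}
There are a compact zero-dimensional space $Z$ with $w(Z)\le\mathfrak c$ and a
continuous surjection $p:Z\to\omega+1$ such that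
\begin{enumerate}
\item[\textup{(Z1)}] if $y_n\in p^{-1}(n)$ for all $n\in\omega$, then
$(y_n)_{n\in\omega}$ does not converge in $Z$;
\item[\textup{(Z2)}] there is a continuous map $\sigma:\omega+1\to P(Z)$ with
$\sigma(j)\bigl(p^{-1}(j)\bigr)=1$ for all $j\in\omega+1$;
\item[\textup{(Z3)}] if $M$ is compact and $P(M)$ is sequentially compact, then
$P(M\times Z)$ is sequentially compact;
\item[\textup{(Z4)}] $|p^{-1}(n)|=n+1$ for $n\in\omega$, and $p^{-1}(\infty)$ has
at least two points.
\end{enumerate}
\end{proposition}

We construct $Z$ and prove (Z1), (Z2) and (Z4) in this section; (Z3) is proved in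
Section~\ref{sec:seqcomp}. After that, nothing else about $Z$ will be used.

We first show, in the smallest case, how (Z1) and (Z2) work together. Take $L=\omega+1$
and attach one coordinate in $Z$ for every continuous self-map of $L$:
\[
K_1=\Bigl\{\bigl(x_*,(x_g)_g\bigr)\in L\times Z^{C(L,\omega+1)}:\
p(x_g)=g(x_*)\ \text{for all }g\in C(L,\omega+1)\Bigr\}.
\]
Let $n_0,n_1,\dots\in\omega$ be distinct and let $x_k\in K_1$ lie above $n_k\in L$. Then
$(x_k)$ does not converge: the function $g$ with $g(n_k)=k$ and
$g=\infty$ elsewhere is continuous, the points $y_k=(x_k)_g$ satisfy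
$y_k\in p^{-1}(k)$, and $(y_k)$ does not converge by (Z1). We use
\emph{all} $g$ because (Z1) speaks about full sequences of fibers; a
subsequence of $n\to\infty$ is destroyed by the coordinate that renumbers it.

On the other hand, for $j\in L$ let $\pi_j$ be the law of a random point above
$j$ whose coordinates $x_g$ are independent with distributions $\sigma(g(j))$,
that is, the regular Borel product of $\delta_j$ and the measures $\sigma(g(j))$.
It is concentrated on $K_1$: its support lies in each of the closed sets
$\{x_*=j\}$ and $\{x_g\in p^{-1}(g(j))\}$, because these have measure $1$.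
For distinct $g_1,\dots,g_m$ and clopen $C_1,\dots,C_m\subset Z$,
\[
\pi_n\bigl(x_{g_1}\in C_1,\dots,x_{g_m}\in C_m\bigr)
=\prod_{l\le m}\sigma(g_l(n))(C_l)\ \longrightarrow\
\prod_{l\le m}\sigma(g_l(\infty))(C_l)
\]
by (Z2), and the $L$-coordinate is $n\to\infty$. So $\pi_n\to\pi_\infty$: in the open sets
$\{\mu\in P(K_1):\mu(\{x_*=n\})>\frac12\}$ we can choose a convergent
sequence of measures, although no points above distinct $n$'s form a convergent
sequence.

Two difficulties remain.
\begin{itemize}
\item \emph{The fibers of $K_1\to L$ contain new convergent sequences.} For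
instance, if $x^m$ differs from a fixed $x$ only in the coordinate of the
constant function $m\ge1$, then $x^m\to x$ as $m\to\infty$. We therefore
iterate the step $\omega_1$ times (Section~\ref{sec:K}).
\item \emph{Open sets may prescribe some of the coordinates.} A sequence of
basic open sets of measures involves countably many coordinates, and there we
cannot choose independently at random. On these coordinates we extract a
convergent subsequence instead, and this is the purpose of (Z3). All other
coordinates are still chosen at random (Sections~\ref{sec:avg}
and~\ref{sec:proof}).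
\end{itemize}

\subsection{Construction of $Z$}

We want $\sigma(n)$ to be the uniform measure on a finite fiber $X_n=p^{-1}(n)$,
and $\sigma(\infty)$ to be a point mass. Fibers of bounded size do not allow this.
If $|X_n|\le m$ for all $n$ and the uniform measures on $X_n$ converge to a
point mass $\delta_z$ in a zero-dimensional space, then every clopen $C\ni z$ contains $X_n$ as soon as
the $n$-th uniform measure gives $C$ more than $1-\frac1m$, so every choice
$y_n\in X_n$ converges to $z$, against (Z1). So let $X_n$ ($n\in\omega$) be pairwise disjoint
sets with $|X_n|=n+1$, and let $N=\bigcup_nX_n$ be discrete. We have to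
compactify $N$. The one-point compactification violates (Z1), since every choice
converges. The compactification $\beta N$ violates (Z2) for uniform
measures, since the closure of $\bigcup_{n\text{ even}}X_n$ is clopen and has
measure alternately $1$ and $0$. Our $Z$ lies in between: we give separate
limits to enough partial selections.

Let $\mathcal P$ be the set of all infinite $A\subset N$ such that
$|A\cap X_n|\le 1$ for all $n$ and $A\cap X_n=\emptyset$ for infinitely many
$n$. By Zorn's lemma, let $\mathcal A\subset\mathcal P$ be a maximal almost
disjoint subfamily of $\mathcal P$, where almost disjoint means that distinct members have finite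
intersection. Since $\mathcal P\neq\emptyset$, also $\mathcal A\ne\emptyset$.
Members of $\mathcal P$ are required to miss infinitely many $X_n$ because we are
about to attach to each $A\in\mathcal A$ a limit point $p_A$, and a set
$A$ meeting every $X_n$ would itself be a selection converging to $p_A$.

Let $\Psi=N\cup\{p_A:A\in\mathcal A\}$, where the points of $N$ are isolated and
$p_A$ has the basic neighborhoods $\{p_A\}\cup(A\setminus F)$, $F$ finite. Put
$S_A=\{p_A\}\cup A$. Each $S_A$ is compact and open. The space $\Psi$ is
Hausdorff: for $A\neq B$ the sets $S_A\setminus (A\cap B)$ and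
$S_B\setminus (A\cap B)$ are disjoint neighborhoods of $p_A$ and $p_B$, and a
point $x\in N$ is separated from $p_A$ by $\{x\}$ and $S_A\setminus\{x\}$.
So $\Psi$ is locally compact and
zero-dimensional. Let $Z=\Psi\cup\{\infty_Z\}$ be its one-point compactification:
$\Psi$ is open in $Z$, and the open neighborhoods of
$\infty_Z$ are the complements in $Z$ of the compact subsets of $\Psi$.
Since the sets $S_A$ and the points of $N$ form an open cover of $\Psi$,
\begin{equation}\label{eq:compact}
\begin{gathered}
\text{every compact subset of $\Psi$ is covered by finitely many sets $S_A$}\\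
\text{and finitely many points of $N$.}
\end{gathered}
\end{equation}
Such finite unions are compact and open, so their complements in $Z$ form a
clopen base at $\infty_Z$. Hence $Z$ is
compact, Hausdorff and zero-dimensional. Since $|\mathcal A|\le\mathfrak c$, we
have $w(Z)\le\mathfrak c$.

Put $p(x)=n$ for $x\in X_n$ and $p=\infty$ on
$\{p_A:A\in\mathcal A\}\cup\{\infty_Z\}$. Each $p^{-1}(n)=X_n$ is a finite set
of isolated points, hence clopen, so $p$ is continuous. It is onto, and (Z4)
holds.

\begin{proof}[Proof of \textup{(Z1)}]
Let $y_n\in X_n$ for all $n$. The $y_n$ are distinct, so they do not converge to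
a point of $N$, which is isolated. If $y_n\to p_A$, then $y_n\in A$ for almost all $n$, but $A$
misses infinitely many $X_n$. Finally suppose that $y_n\to\infty_Z$. The set
$B=\{y_n:n\text{ even}\}$ belongs to $\mathcal P$, so by maximality some
$A\in\mathcal A$ has infinite intersection with $B$. Then $y_n\in S_A$ for
infinitely many $n$, although $Z\setminus S_A$ is a neighborhood of $\infty_Z$,
a contradiction.
\end{proof}

\begin{proof}[Proof of \textup{(Z2)}]
Let $\sigma(n)$ be the uniform probability measure on $X_n$, and let
$\sigma(\infty)=\delta_{\infty_Z}$. The concentration property is clear. For continuity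
we must show $\sigma(n)(C)\to\sigma(\infty)(C)$ for every clopen $C\subset Z$;
passing to complements, we may assume $\infty_Z\notin C$. Then $C$ is a compact
subset of $\Psi$. By \eqref{eq:compact} it is covered by $k$ sets $S_A$ and a
finite subset of $N$, so $|C\cap X_n|\le k$ for all large $n$ and
$\sigma(n)(C)\le k/(n+1)\to0=\sigma(\infty)(C)$.
\end{proof}

\section{Sequential compactness of spaces of measures}\label{sec:seqcomp}

In this section we prove (Z3) and deduce that countably many coordinates in $Z$
preserve sequential compactness of the space of measures. Two simple facts will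
be used.
\begin{itemize}
\item[(F1)] If $Y$ is compact and $P(Y)$ is sequentially compact, then $P(Y')$ is
sequentially compact for every nonempty closed $Y'\subset Y$, and
every sequence of positive measures of mass $\le1$ on $Y$ has a weak$^*$
convergent subsequence. For the latter, make the masses converge; if the limit
is $0$, the measures converge to $0$, and otherwise normalize.
\item[(F2)] If $Y_1,\dots,Y_m$ are compact and each $P(Y_i)$ is
sequentially compact, then $P(Y_1\sqcup\dots\sqcup Y_m)$ is sequentially compact:
extract successively subsequences along which the restrictions to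
$Y_1,\dots,Y_m$ converge, using (F1).
\end{itemize}

\begin{lemma}\label{lem:onepoint}
Let $M$ be compact with $P(M)$ sequentially compact, let $S$ be compact
zero-dimensional, and let $z\in S$. Suppose that $P(M\times U)$ is sequentially
compact for every nonempty clopen $U\subset S$ with $z\notin U$. Then
$P(M\times S)$ is sequentially compact.
\end{lemma}

Let $\mathcal U$ be the family of clopen $U\subset S$ with $z\notin U$. If
$\mathcal U$ is countable, for example if $S=\omega+1$ and $z=\infty$, a diagonal argument suffices:
choose a subsequence along which the restrictions to all $M\times U$ and the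
marginals on $M$ converge. For $S=Z$ the family $\mathcal U$ may be
uncountable. The idea is to find countably many $U_k\in\mathcal U$ such that, along
a subsequence, $U_k$ captures up to $\frac1k$ as much mass as any $U\in\mathcal U$
can capture. Then the part of any $U$ outside $U_k$ asymptotically has mass at
most $\frac1k$.

\begin{proof}
Let $\mu_n\in P(M\times S)$ for $n\in\omega$, and write $\mu_n(U)$ for
$\mu_n(M\times U)$. For infinite $E\subset\omega$ put
\[
s(E)=\sup_{U\in\mathcal U}\ \limsup_{n\in E}\mu_n(U)\le 1 .
\]
If $E\subset^*E'$, that is, if $E\setminus E'$ is finite, then $s(E)\le s(E')$.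
Starting with $E_0=\omega$, choose inductively for $k\ge1$ a set
$U_k\in\mathcal U$ and an infinite $E_k\subset E_{k-1}$ such that
\begin{itemize}
\item $\limsup_{n\in E_{k-1}}\mu_n(U_k)\ge s(E_{k-1})-\frac1k$;
\item $(\mu_n(U_k))_{n\in E_k}$ converges to this $\limsup$;
\item the restrictions of $\mu_n$ to $M\times U_k$ converge along $E_k$.
\end{itemize}
The third item is possible by the hypothesis on $U_k$ and (F1) (it is void if $U_k=\emptyset$). Let $E$ be
infinite with $E\subset^*E_k$ for all $k$; shrinking $E$, we also assume that
the marginals of $\mu_n$ on $M$ converge along $E$.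

Let $U\in\mathcal U$. Then $U\cup U_k\in\mathcal U$, and since $\mu_n(U_k)$
converges along $E$,
\[
\limsup_{n\in E}\mu_n(U\setminus U_k)
=\limsup_{n\in E}\mu_n(U\cup U_k)-\lim_{n\in E}\mu_n(U_k)
\le s(E)-\Bigl(s(E_{k-1})-\frac1k\Bigr)\le\frac1k ,
\]
the last step because $E\subset^*E_{k-1}$. For $h\in C(M)$ we have
\[
\Bigl|\int h\otimes\mathbf 1_U\,d\mu_n-\int h\otimes\mathbf 1_{U\cap U_k}\,d\mu_n\Bigr|
\le\|h\|\,\mu_n(U\setminus U_k),
\]
and the integrals of $h\otimes\mathbf 1_{U\cap U_k}$ converge along $E$, because
the restrictions to $M\times U_k$ do. So the limits superior and inferior of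
$\int h\otimes\mathbf 1_U\,d\mu_n$ along $E$ differ by at most $2\|h\|/k$ for
every $k$, and these integrals converge along $E$. The integrals of
$h\otimes\mathbf 1_S$ converge along $E$ because the marginals do. Every clopen
$C\subset S$ belongs to $\mathcal U$ or has its complement in $\mathcal U$, so
$\int h\otimes\mathbf 1_C\,d\mu_n$ converges along $E$ for all $h\in C(M)$ and
all clopen $C\subset S$. The span of these functions is dense in $C(M\times S)$, so
$(\mu_n)_{n\in E}$ converges in $P(M\times S)$.
\end{proof}

\begin{proof}[Proof of \textup{(Z3)}]
Let $P(M)$ be sequentially compact. First consider $S_A=\{p_A\}\cup A$ for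
$A\in\mathcal A$. A clopen subset $U$ of $S_A$ with $p_A\notin U$ is finite, so
$M\times U$ is a finite disjoint union of copies of $M$. By (F2) and
Lemma~\ref{lem:onepoint} with $z=p_A$, the space $P(M\times S_A)$ is sequentially
compact.

Now apply Lemma~\ref{lem:onepoint} to $S=Z$ and $z=\infty_Z$. Let $U\ne\emptyset$ be a clopen
subset of $Z$ with $\infty_Z\notin U$. It is a compact subset of $\Psi$, so by
\eqref{eq:compact} $U\subset S_{A_1}\cup\dots\cup S_{A_m}\cup F$ with
$F\subset N$ finite. The sets $(U\cap S_{A_j})\setminus\bigcup_{i<j}S_{A_i}$
($j\le m$) and the remaining finite set $U\setminus\bigcup_jS_{A_j}$ form a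
partition of $U$ into clopen sets (some may be empty). Thus $M\times U$ is a finite disjoint union
of closed subsets of the spaces $M\times S_{A_j}$ and copies of $M$. By (F1) and
(F2), $P(M\times U)$ is sequentially compact, so the lemma applies.
\end{proof}

This completes the proof of Proposition~\ref{prop:block}.

\begin{corollary}\label{cor:countable}
If $L$ is compact, $P(L)$ is sequentially compact, $\Delta$ is countable and
$Y\subset L\times Z^\Delta$ is closed and nonempty, then $P(Y)$ is sequentially compact.
\end{corollary}

\begin{proof}
By (F1) we may take $Y=L\times Z^\Delta$. For finite $F\subset\Delta$, applying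
(Z3) $|F|$ times shows that $P(L\times Z^F)$ is sequentially compact. There are
only countably many finite $F\subset\Delta$, so by diagonalization every
sequence in $P(L\times Z^\Delta)$ has a subsequence whose images in all
$P(L\times Z^F)$ converge. Continuous functions depending on the $L$-coordinate and finitely
many other coordinates are dense in $C(L\times Z^\Delta)$ by the
Stone--Weierstrass theorem, so this subsequence converges.
\end{proof}

\section{The space $K$}\label{sec:K}

\subsection{Construction}

Fix $L$ as in Theorem~\ref{thm:B}, and $Z$, $p$, $\sigma$ as in
Proposition~\ref{prop:block}. By recursion on $\alpha\le\omega_1$ we define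
index sets $I_\alpha$ and closed sets $K_\alpha\subset L\times Z^{I_\alpha}$. A
point of $L\times Z^{J}$ is written $x=(x_*,(x_i)_{i\in J})$ with $x_*\in L$ and
$x_i\in Z$. For $J'\subset J$ we put $x|J'=(x_*,(x_i)_{i\in J'})$; the
$L$-coordinate is always kept.
\begin{itemize}
\item $I_0=\emptyset$ and $K_0=L$.
\item $I_{\alpha+1}=I_\alpha\cup\{(\alpha,g):g\in C(K_\alpha,\omega+1)\}$, and
$K_{\alpha+1}$ is the set of all $x\in L\times Z^{I_{\alpha+1}}$ with
$x|I_\alpha\in K_\alpha$ and
\begin{equation}\label{eq:constraint}
p\bigl(x_{(\alpha,g)}\bigr)=g(x|I_\alpha)\qquad\text{for all }g\in C(K_\alpha,\omega+1).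
\end{equation}
\item For limit $\alpha$, $I_\alpha=\bigcup_{\beta<\alpha}I_\beta$ and
$K_\alpha=\{x\in L\times Z^{I_\alpha}:x|I_\beta\in K_\beta\text{ for all }\beta<\alpha\}$.
\end{itemize}
The conditions are closed, so all $K_\alpha$ are compact and zero-dimensional.
For $\beta\le\alpha$ the restriction $K_\alpha\to K_\beta$ is onto: extend a
point of $K_\beta$ recursively, choosing the coordinate $(\gamma,g)$ in the
nonempty set $p^{-1}(g(x|I_\gamma))$. Put
\[
K=K_{\omega_1},\qquad I=I_{\omega_1},\qquad
r_\alpha:K\to K_\alpha,\ r_\alpha(x)=x|I_\alpha,\qquad q=r_0:K\to L .
\]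
Since $C(L,\omega+1)$ contains every constant $n\in\omega$, for fixed $x_*$ the
coordinates $x_{(0,n)}$ can be chosen independently in the sets $p^{-1}(n)$, which have
$n+1$ points. So $K_1$, and hence $K$, is infinite.

\subsection{Convergent sequences are destroyed}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}]
Suppose that $K$ has a non-trivial convergent sequence with limit $x$.
Infinitely many terms differ from $x$, and each value other than $x$ is taken
only finitely often. Passing to a subsequence, we get $x_n\to x$ with all $x_n$
distinct and different from $x$. Two distinct points of $K$ differ in the $L$-coordinate or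
in some coordinate $(\beta,g)$ with $\beta<\omega_1$, so they have different
images under $r_\alpha$ for all sufficiently large $\alpha<\omega_1$. Only
countably many pairs are involved. Hence there is $\alpha<\omega_1$ such that the points
$u_n=r_\alpha(x_n)$ are distinct and different from $u=r_\alpha(x)$; and
$u_n\to u$ in $K_\alpha$.

For each $n$ the set $\{u\}\cup\{u_m:m\ne n\}$ is closed and does not contain
$u_n$. Choose a clopen $W_n'\ni u_n$ in $K_\alpha$ disjoint from it and put
$W_n=W_n'\setminus\bigcup_{m<n}W_m'$. The $W_n$ are disjoint and clopen, and
$u_n\in W_n$. Let $g=n$ on $W_n$ and $g=\infty$ on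
$K_\alpha\setminus\bigcup_nW_n$. Then $g:K_\alpha\to\omega+1$ is continuous:
preimages of $\{n\}$ are clopen, and the preimage of
$\{j:j\ge n\}\cup\{\infty\}$ is the complement of $\bigcup_{m<n}W_m$. So $(\alpha,g)\in I$. The points $y_n=(x_n)_{(\alpha,g)}$
converge to $x_{(\alpha,g)}$ in $Z$, while $p(y_n)=g(u_n)=n$ by
\eqref{eq:constraint}. This contradicts (Z1).
\end{proof}

The length $\omega_1$ is used to find a countable stage that already sees the
whole sequence. A tower of length $\omega$ would not do: above any point of
$K_n$ the coordinate attached to the constant function $1$ has two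
possible values, so for $x\in K_\omega$ there are $x_n\in K_\omega$ with
$x_n|I_n=x|I_n$ and $x_n\neq x$, and then $x_n\to x$.

\section{Averaging over the remaining coordinates}\label{sec:avg}

Suppose that countably many coordinates have been prescribed. We want to fill in all
the others at random, as in Section~\ref{ssec:idea}, so that the resulting
measure on $K$ depends continuously on the prescribed data. The constraint
\eqref{eq:constraint} suggests how to distribute a coordinate $(\alpha,g)$
once $x|I_\alpha$ is known: according to $\sigma(g(x|I_\alpha))$. A difficulty arises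
if $(\alpha,g)$ is itself prescribed while coordinates on which $g$ depends are
not. Then a random choice of the latter may be incompatible with the
prescribed value. The remedy is to prescribe only sets of coordinates that are
closed under such dependence.

\subsection{Saturated sets}

A clopen subset of $K_\beta$ ($\beta\le\omega_1$) is compact and open, hence a
finite union of traces of basic open sets of $L\times Z^{I_\beta}$. Therefore
membership of $x$ in it depends only on $x|F$ for some finite $F\subset
I_\beta$. Applying this to the clopen sets $g^{-1}(n)$, $n\in\omega$, we can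
choose for each $i=(\beta,g)\in I$ a countable $S_i\subset I_\beta$ such that
\begin{equation}\label{eq:support}
g(x)=g(x')\quad\text{whenever }x,x'\in K_\beta\text{ and }x|S_i=x'|S_i .
\end{equation}

\begin{definition}
A set $\Delta\subset I$ is \emph{saturated} if $S_i\subset\Delta$ for every
$i\in\Delta$.
\end{definition}

Adding the sets $S_i$ and repeating this $\omega$ times shows that every countable
subset of $I$ is contained in a countable saturated set. For $\Delta\subset I$
let
\[
r_\Delta:K\to K_\Delta:=\{x|\Delta:x\in K\}\subset L\times Z^\Delta
\]
be the restriction. Note that $K_\emptyset=L$ and $r_\emptyset=q$.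

Let $i=(\alpha,g)\in I$ and $S_i\subset\Delta$. By \eqref{eq:support} the value
$g(x|I_\alpha)$, $x\in K$, depends only on $x|\Delta$, so there is a function
$g_i:K_\Delta\to\omega+1$ (we suppress $\Delta$ in the notation) with
\[
g_i(x|\Delta)=g(x|I_\alpha)\qquad(x\in K).
\]
It is continuous: for closed $C\subset\omega+1$ the set
$g_i^{-1}(C)=r_\Delta\bigl((g\circ r_\alpha)^{-1}(C)\bigr)$ is compact.

The next lemma says that, over a saturated set, a further coordinate $i$ is
subject to no constraint other than its own.

\begin{lemma}\label{lem:onecoord}
Let $\Delta\subset I$ be saturated, $i=(\alpha,g)\in I\setminus\Delta$ and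
$S_i\subset\Delta$. Then, with $L\times Z^{\Delta\cup\{i\}}$ identified with
$(L\times Z^\Delta)\times Z$,
\[
K_{\Delta\cup\{i\}}=\{(w,z)\in K_\Delta\times Z:\ p(z)=g_i(w)\}.
\]
\end{lemma}

\begin{proof}
If $x\in K$, then $p(x_i)=g(x|I_\alpha)=g_i(x|\Delta)$, which gives one
inclusion. Conversely, let $w\in K_\Delta$, $z\in Z$ and $p(z)=g_i(w)$, and fix
$x'\in K$ with $x'|\Delta=w$. We define $x\in K$ with $x|\Delta=w$
and $x_i=z$ by recursion on the levels, starting with $x_*=w_*$. Suppose that the coordinates in
$I_\beta$ are defined, that $x|I_\beta\in K_\beta$, and that $x_j=w_j$ for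
$j\in\Delta\cap I_\beta$. Consider a coordinate
$j=(\beta,h)$. We need $p(x_j)=h(x|I_\beta)$.
\begin{itemize}
\item If $j\in\Delta$, then $x_j=w_j$ is prescribed. Since $S_j\subset\Delta\cap
I_\beta$, the points $x|I_\beta$ and $x'|I_\beta$ agree on $S_j$ and in the
$L$-coordinate, so $h(x|I_\beta)=h(x'|I_\beta)=p(x'_j)=p(w_j)$.
\item If $j=i$, then $x_j=z$. Since $S_i\subset\Delta\cap I_\alpha$, we get in
the same way $g(x|I_\alpha)=g(x'|I_\alpha)=g_i(w)=p(z)$.
\item Otherwise choose $x_j$ in the nonempty set $p^{-1}(h(x|I_\beta))$.
\end{itemize}
At limit levels nothing has to be checked. So $x\in K$, and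
$x|(\Delta\cup\{i\})=(w,z)$.
\end{proof}

\subsection{The averaging operator}

The value $(Af)(w)$ in the following proposition is the expectation of $f$ when
the coordinates outside $\Delta$ are filled in one after another, each
distributed by $\sigma$ as described above.

\begin{proposition}\label{prop:avg}
For every saturated $\Delta\subset I$ there is a positive linear operator
$A:C(K)\to C(K_\Delta)$ with $A\mathbf 1=\mathbf 1$ and $A(h\circ r_\Delta)=h$
for all $h\in C(K_\Delta)$.
\end{proposition}

\begin{proof}
Well-order $I$ so that $(\alpha,g)$ precedes $(\beta,h)$ whenever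
$\alpha<\beta$, and let $(i_\xi)_{\xi<\theta}$ be the increasing enumeration of
$I\setminus\Delta$. For $\xi\le\theta$ put
$\Delta_\xi=\Delta\cup\{i_\eta:\eta<\xi\}$ and $Y_\xi=K_{\Delta_\xi}$. If
$i_\xi=(\alpha,g)$, then all members of $I_\alpha\setminus\Delta$ precede
$i_\xi$, so $S_{i_\xi}\subset I_\alpha\subset\Delta_\xi$. It follows that every
$\Delta_\xi$ is saturated and that, for $\xi<\theta$, Lemma~\ref{lem:onecoord} applies to
$\Delta_\xi$ and $i_\xi$. For $\eta\le\xi$ let $r^\xi_\eta:Y_\xi\to Y_\eta$ be
the restriction; it is onto, because $Y_\xi$ and $Y_\eta$ consist of the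
restrictions of all points of $K$.

By recursion on $\xi\le\theta$ we construct positive linear operators
$A_\xi:C(Y_\xi)\to C(K_\Delta)$ with $A_\xi\mathbf 1=\mathbf 1$ and
\begin{equation}\label{eq:coherent}
A_\xi(f\circ r^\xi_\eta)=A_\eta f\qquad(\eta\le\xi,\ f\in C(Y_\eta)).
\end{equation}
Since $\Delta_0=\Delta$ and $\Delta_\theta=I$, the operator $A=A_\theta$ will be as required if
$A_0$ is the identity.

\emph{Start.} $A_0$ is the identity of $C(K_\Delta)$.

\emph{Successor.} Let $i=i_\xi$. By Lemma~\ref{lem:onecoord},
$Y_{\xi+1}=\{(w,z)\in Y_\xi\times Z:p(z)=g_i(w)\}$. The random choice of the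
new coordinate is described by
\[
(Bf)(w)=\int f(w,z)\,d\sigma(g_i(w))(z)\qquad(f\in C(Y_{\xi+1}),\ w\in Y_\xi),
\]
which makes sense because $\sigma(g_i(w))$ is concentrated on the fiber
$p^{-1}(g_i(w))=\{z:(w,z)\in Y_{\xi+1}\}$ by (Z2). To see that $Bf$ is
continuous, extend $f$ to $F\in C(Y_\xi\times Z)$ by Tietze's theorem. Then
\[
|(Bf)(w)-(Bf)(w_0)|\le\|F(w,\cdot)-F(w_0,\cdot)\|
+\Bigl|\int F(w_0,\cdot)\,d\sigma(g_i(w))-\int F(w_0,\cdot)\,d\sigma(g_i(w_0))\Bigr| .
\]
As $w\to w_0$, the first term tends to $0$ by compactness of $Z$, and the second
because $\sigma\circ g_i$ is continuous. Thus $B:C(Y_{\xi+1})\to C(Y_\xi)$ is a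
positive linear operator with $B\mathbf 1=\mathbf 1$ and
$B(h\circ r^{\xi+1}_\xi)=h$. Put $A_{\xi+1}=A_\xi B$. Then
$A_{\xi+1}(h\circ r^{\xi+1}_\xi)=A_\xi h$ for $h\in C(Y_\xi)$. Taking
$h=f\circ r^\xi_\eta$, we get \eqref{eq:coherent} for $\xi+1$.

\emph{Limit.} The functions $f\circ r^\xi_\eta$ with $\eta<\xi$ and $f\in C(Y_\eta)$
form a subalgebra $D$ of $C(Y_\xi)$ which contains the constants and separates
points, since two distinct points of $Y_\xi$ have distinct restrictions to some
$\Delta_\eta$, $\eta<\xi$. By the Stone--Weierstrass theorem $D$ is dense. Define
$A_\xi(f\circ r^\xi_\eta)=A_\eta f$. This is well defined: if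
$f\circ r^\xi_\eta=f'\circ r^\xi_{\eta'}$ with $\eta\le\eta'$, then
$f\circ r^{\eta'}_\eta=f'$ because $r^\xi_{\eta'}$ is onto, and
$A_{\eta'}f'=A_\eta f$ by \eqref{eq:coherent} for $\eta'$. Since $r^\xi_\eta$ is onto,
$\|A_\eta f\|\le\|f\|=\|f\circ r^\xi_\eta\|$. So $A_\xi$ is linear of norm
$\le1$ on $D$ and extends to an operator of norm $\le1$ on $C(Y_\xi)$ with
$A_\xi\mathbf 1=\mathbf 1$. It is positive: if $0\le f\le1$, then
$\|\mathbf 1-f\|\le1$, so $\mathbf 1-A_\xi f\le\mathbf 1$, that is, $A_\xi f\ge0$.
Property \eqref{eq:coherent} holds by definition.
\end{proof}

\begin{corollary}\label{cor:lift}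
For every saturated $\Delta\subset I$ there is a continuous affine map
$T_\Delta:P(K_\Delta)\to P(K)$ with $(r_\Delta)_*T_\Delta\nu=\nu$ for all
$\nu\in P(K_\Delta)$.
\end{corollary}

\begin{proof}
With $A$ as in Proposition~\ref{prop:avg}, let
$\int f\,d(T_\Delta\nu)=\int Af\,d\nu$ for $f\in C(K)$. The right-hand side is a
positive normalized functional of $f$, and it depends affinely and
weak$^*$-continuously on $\nu$. For $f=h\circ r_\Delta$ it equals $\int h\,d\nu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(3)}]
The empty set is saturated, with $K_\emptyset=L$ and $r_\emptyset=q$. So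
$T_\emptyset$ is a continuous affine right inverse of $q_*$.
\end{proof}

\section{Choosing convergent measures}\label{sec:proof}

The proof of (2) now combines the two parts. Arbitrary elements of the given sets
need not have a convergent subsequence, since they may be distinct Dirac measures. But the
sets contain smaller ones that see only countably many coordinates. On these we extract a convergent
subsequence by Corollary~\ref{cor:countable}; then we replace what the given
measures do on all other coordinates by the average $T_\Delta$.

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]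
Let $G_n\subset P(K)^\Gamma$ be nonempty $G_\delta$-sets and pick
$\nu^n=(\nu^n_\gamma)_{\gamma\in\Gamma}\in G_n$. Each $G_n$ is a countable
intersection of open sets containing $\nu^n$, and each of these contains a basic
neighborhood of $\nu^n$, determined by finitely many $\gamma\in\Gamma$ and
finitely many clopen subsets of $K$ (Section~\ref{ssec:facts}). Hence there are
a countable nonempty $\Gamma'\subset\Gamma$ and a countable family $\mathcal C$ of
clopen subsets of $K$ such that, for all $n$ and all $\mu\in P(K)^\Gamma$,
\begin{equation}\label{eq:Gn}
\mu_\gamma(C)=\nu^n_\gamma(C)\ \text{ for all }\gamma\in\Gamma',\ C\in\mathcal C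
\quad\Longrightarrow\quad\mu\in G_n .
\end{equation}

Each $C\in\mathcal C$ depends on the $L$-coordinate and finitely many
coordinates in $I$. So there is a countable saturated $\Delta\subset I$ such that
membership of $x$ in each $C\in\mathcal C$ is determined by $x|\Delta$. Then
$C=r_\Delta^{-1}(D_C)$ with $D_C=r_\Delta(C)$, and $D_C$ is clopen in
$K_\Delta$, because $r_\Delta(C)$ and $r_\Delta(K\setminus C)$ are disjoint
compact sets covering $K_\Delta$.

Put $\rho^n_\gamma=(r_\Delta)_*\nu^n_\gamma\in P(K_\Delta)$ for
$\gamma\in\Gamma'$. Since $K_\Delta$ is closed in $L\times Z^\Delta$,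
Corollary~\ref{cor:countable} shows that $P(K_\Delta)$ is sequentially compact.
By diagonalization so is its countable power $P(K_\Delta)^{\Gamma'}$. Choose $n_0<n_1<\cdots$
such that $(\rho^{n_k}_\gamma)_k$ converges in $P(K_\Delta)$ for every
$\gamma\in\Gamma'$. Fix any $\mu^*\in P(K)$ and define
\[
\mu^n_\gamma=T_\Delta\rho^n_\gamma\quad(\gamma\in\Gamma'),\qquad
\mu^n_\gamma=\mu^*\quad(\gamma\in\Gamma\setminus\Gamma').
\]
For $\gamma\in\Gamma'$ and $C\in\mathcal C$,
\[
\mu^n_\gamma(C)=\bigl((r_\Delta)_*T_\Delta\rho^n_\gamma\bigr)(D_C)
=\rho^n_\gamma(D_C)=\nu^n_\gamma(C),
\]
so $\mu^n\in G_n$ by \eqref{eq:Gn}. By continuity of $T_\Delta$, the sequence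
$(\mu^{n_k})_k$ converges in every coordinate, hence in $P(K)^\Gamma$. Open sets
are $G_\delta$-sets, so the last assertion of (2) follows.
\end{proof}

With $L$ a point and $\Gamma$ a singleton, (1) and (2) prove
Theorem~\ref{thm:A}.

The hypothesis that $P(L)$ is sequentially compact enters only through
Corollary~\ref{cor:countable}. The following remark shows that some
condition on $L$ is necessary; we do not claim that this one is optimal.

\begin{remark}
Let $q:K\to L$ be a continuous surjection of compact spaces. If $P(K)$ is
selectively sequentially pseudocompact, then so is $P(L)$: given nonempty open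
$V_n\subset P(L)$, choose $\mu_n\in q_*^{-1}(V_n)$ with a convergent subsequence,
using that $q_*$ is a continuous surjection, and take $q_*\mu_n\in V_n$.
\end{remark}

\begin{remark}
In (2), ``nonempty $G_\delta$-sets'' cannot be replaced by ``nonempty sets'',
not even by ``points''. That would make $P(K)$, and hence its closed subspace
$\{\delta_x:x\in K\}\cong K$, sequentially compact. But an infinite sequentially compact
space has a non-trivial convergent sequence.
\end{remark}

\section{Weight and copies of $\beta\omega$}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(5)}]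
The space $K_1$ is infinite and compact, so it has a non-isolated point $x$.
Put $V_0=K_1$. Given a clopen $V_m\ni x$, pick $y_m\in V_m\setminus\{x\}$ and a
clopen $V_{m+1}$ with $x\in V_{m+1}\subset V_m\setminus\{y_m\}$. The sets
$C_m=V_m\setminus V_{m+1}$ are nonempty, clopen, pairwise disjoint, and do not
contain $x$. For $B\subset\omega$ let $g_B=m$ on $C_m$ if $m\in B$, and
$g_B=\infty$ elsewhere. These are $\mathfrak c$ distinct functions with
$g_B(x)=\infty$, and they belong to $C(K_1,\omega+1)$, since preimages of points of $\omega$ are
clopen and preimages of neighborhoods $\{j:j\ge n\}\cup\{\infty\}$ are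
complements of finite unions of the $C_m$.

Choose two distinct points $a,b\in p^{-1}(\infty)$, by (Z4). Starting from some
point of $K_2$ above $x$, let the coordinates $(1,g_B)$, $B\subset\omega$, range
independently over $\{a,b\}$ and keep all other coordinates fixed. By
\eqref{eq:constraint} this gives points of $K_2$, so $K_2$ contains a copy of
$2^{\mathfrak c}$. Since $\beta\omega$ is compact, zero-dimensional and has $\mathfrak c$ clopen
sets, their characteristic functions embed it into $2^{\mathfrak c}$. So there
is an embedding $e:\beta\omega\to K_2$.

Choose $k_n\in K$ with $r_2(k_n)=e(n)$ for $n\in\omega$, and let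
$f:\beta\omega\to K$ be the continuous extension of $n\mapsto k_n$. The maps
$r_2\circ f$ and $e$ agree on the dense set $\omega$, hence everywhere. So $f$
is injective, and therefore an embedding.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(4)}]
Let $\lambda=\max\{w(L),2\}^\omega$. Then
$\lambda=\lambda^\omega\ge\mathfrak c\ge\omega_1$ and $w(L)\le\lambda$. We show
by induction that $|I_\alpha|\le\lambda$ for $\alpha\le\omega_1$. If
$|I_\alpha|\le\lambda$, then $K_\alpha\subset L\times Z^{I_\alpha}$ has weight at
most $\max\{w(L),|I_\alpha|,w(Z),\omega\}\le\lambda$. A clopen subset of $K_\alpha$ is a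
finite union of members of a fixed base of size $\le\lambda$, so there are at most $\lambda$
of them. A function $g\in C(K_\alpha,\omega+1)$ is determined by the sequence
$(g^{-1}(n))_{n\in\omega}$ of clopen sets, so
$|C(K_\alpha,\omega+1)|\le\lambda^\omega=\lambda$ and
$|I_{\alpha+1}|\le\lambda$. At limit stages $I_\alpha$ is a union of at most
$\omega_1\le\lambda$ sets of size $\le\lambda$. The same estimate for the weight gives
$w(K)\le\lambda$.

If $L$ is a point, then $\lambda=\mathfrak c$, so $w(K)\le\mathfrak c$. Conversely, an infinite compact
zero-dimensional space has at most as many clopen sets as its weight, and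
$\beta\omega$ has $\mathfrak c$ clopen sets (the closures of the subsets of
$\omega$). So $w(K)\ge w(\beta\omega)\geq\mathfrak c$ by (5).
\end{proof}

The example obtained under $\diamondsuit$ contains no copy of $\beta\omega$, whereas
the spaces $K$ constructed here always contain one. Whether there is in ZFC
an example for Theorem~\ref{thm:A} that also omits $\beta\omega$, which would be
an Efimov space, is not settled here.

\begin{thebibliography}{1}
\bibitem{BG}
Taras Banakh and Saak Gabriyelyan,
\emph{Banach spaces with the (strong) Gelfand--Phillips property},
arXiv:2110.07991 (2021).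
\end{thebibliography}

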